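# Loop invariants of the signature and Pfaffians of areas

## 1. The guess $S+\mathrm{ConjInv}$, and what the area does to it

Take a closed curve in $\mathbb R^d$, compute its iterated integrals, and then forget at which point of the curve you started. Which linear combinations of iterated integrals do not notice? Moving the starting point of a loop conjugates its signature, so two sources of such functionals are visible at once: functionals that are invariant under *all* conjugations, and functionals that vanish on every loop. The answer one would first guess is that there is nothing else. Let us set up the terms and test this.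

**Words and shuffles.** Fix $d\ge 1$. Let $T(\mathbb R^d)=\bigoplus_{n\ge 0}(\mathbb R^d)^{\otimes n}$ and $T((\mathbb R^d))=\prod_{n\ge 0}(\mathbb R^d)^{\otimes n}$. We identify $e_{i_1}\otimes\cdots\otimes e_{i_n}$ with the word $\mathtt{i_1\cdots i_n}$ over $\{1,\dots,d\}$, and pair $T((\mathbb R^d))$ with $T(\mathbb R^d)$ by the bilinear form $\langle\cdot,\cdot\rangle$ for which words are orthonormal. The empty word is $\emptyset$. I write $u\star v$ for the shuffle product, the commutative product with unit $\emptyset$ and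
$$(\mathtt a u)\star(\mathtt b v)=\mathtt a\,(u\star \mathtt b v)+\mathtt b\,(\mathtt a u\star v)\qquad(\mathtt a,\mathtt b\text{ letters}).$$
For example $\mathtt 1\star\mathtt 2=\mathtt{12}+\mathtt{21}$ and $\mathtt 1\star\mathtt{12}=2\cdot\mathtt{112}+\mathtt{121}$.

**Signatures.** A *path* is a continuous $X:[0,1]\to\mathbb R^d$ of bounded variation. Its signature $\sigma(X)\in T((\mathbb R^d))$ has
$$\langle\sigma(X),\mathtt{i_1\cdots i_n}\rangle=\int_{0<t_1<\dots<t_n<1}dX^{i_1}_{t_1}\cdots dX^{i_n}_{t_n},\qquad \langle\sigma(X),\emptyset\rangle=1 .$$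
It does not change under translation or reparametrization. With $X\sqcup Y$ the concatenation and $Y^{-1}$ the time reversal,
$$\sigma(X\sqcup Y)=\sigma(X)\sigma(Y),\qquad \sigma(Y^{-1})=\sigma(Y)^{-1},\qquad \langle\sigma(X),u\star v\rangle=\langle\sigma(X),u\rangle\langle\sigma(X),v\rangle .$$
A straight segment with increment $v$ has signature $\exp(v)$. The square loop with increments $e_1,e_2,-e_1,-e_2$ has signature $\exp(e_1)\exp(e_2)\exp(-e_1)\exp(-e_2)=1+[e_1,e_2]+(\text{degree}\ge 3)$.

**Definitions.** A *loop* is a path with $X_0=X_1$. For $r\in[0,1]$, the loop $X$ *re-based at* $X_r$ runs along $X$ from $X_r$ to $X_1=X_0$ and then from $X_0$ to $X_r$.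

1. $\mathrm{LoopInv}$ is the space of $\phi\in T(\mathbb R^d)$ with $\langle\sigma(\tilde X),\phi\rangle=\langle\sigma(X),\phi\rangle$ for every loop $X$ and every re-based loop $\tilde X$.
2. $\mathrm{ConjInv}$ is the space of $\phi$ with $\langle\sigma(Y)\sigma(X)\sigma(Y)^{-1},\phi\rangle=\langle\sigma(X),\phi\rangle$ for all paths $X,Y$.
3. $S$ is the shuffle ideal generated by the letters, that is, the span of all $\mathtt i\star w$. On a loop, $\langle\sigma(X),\mathtt i\star w\rangle=\langle\sigma(X),\mathtt i\rangle\langle\sigma(X),w\rangle=0$, because $\langle\sigma(X),\mathtt i\rangle=X^i_1-X^i_0$. So $S\subseteq\mathrm{LoopInv}$.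
4. $\mathrm{AreaConj}$ is the shuffle subalgebra generated by the *areas* $\mathtt{ij}-\mathtt{ji}$ and $\mathrm{ConjInv}$.

If a loop is split at $X_r$ into pieces with signatures $a,b$, then $\sigma(X)=ab$ and the re-based loop has signature $ba=a^{-1}(ab)a$. So $\mathrm{ConjInv}\subseteq\mathrm{LoopInv}$, and the first guess is
$$\mathrm{LoopInv}\overset{?}{=}S+\mathrm{ConjInv}.$$

**Test, $d=1$.** The word $\mathtt{1\cdots1}$ of length $n$ is $\frac1{n!}\,\mathtt 1\star\cdots\star\mathtt 1$. So every word of positive length lies in $S$, and $\emptyset\in\mathrm{ConjInv}$. The guess is correct.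

**Test, degree $2$.** Write $x_n$ for the degree-$n$ part of a tensor $x$. For a loop with pieces $a,b$ we have $b_1=-a_1$, so $(ab)_2=a_2+b_2-a_1^2=(ba)_2$. Hence *every* $\phi$ of degree $2$ is a loop invariant. On the other side, the degree-2 part of $yxy^{-1}$ is $x_2+[y_1,x_1]$, so a $\phi$ of degree $2$ is a conjugation invariant iff it vanishes on all commutators $[e_i,e_j]$, that is, iff it is a symmetric tensor. The degree-2 part of $S$ is spanned by the $\mathtt i\star\mathtt j=\mathtt{ij}+\mathtt{ji}$: symmetric tensors again. Both $S$ and $\mathrm{ConjInv}$ are graded (for $\mathrm{ConjInv}$, replace $X,Y$ by $\lambda X,\lambda Y$ and compare powers of $\lambda$). So $\mathtt{12}-\mathtt{21}$ is a loop invariant that is not in $S+\mathrm{ConjInv}$, and the guess is false as soon as $d\ge2$.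

The repair is to add the areas. Since pairing with a signature is multiplicative for $\star$, $\mathrm{LoopInv}$ is closed under $\star$, so one must then also add shuffle products of areas with each other and with conjugation invariants. This leads to the conjecture in Joscha Diehl, Rosa Preiß, Jeremy Reizenstein, "Conjugation, loop and closure invariants of the iterated-integrals signature", arXiv:2412.19670 (2024):
$$\mathrm{LoopInv}=S+\mathrm{AreaConj}.$$
We shall prove that it is true for every $d\ge1$. In fact the first guess fails only by a finite-dimensional amount, and we can list what is missing.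

## 2. The missing elements are Pfaffians

For $I=\{i_1<\dots<i_{2m}\}\subseteq\{1,\dots,d\}$ with $m\ge 1$ put
$$E_I=\sum_{\pi\in\mathfrak S_{2m}}\operatorname{sgn}(\pi)\;\mathtt{i_{\pi(1)}\cdots i_{\pi(2m)}} .$$
Thus $E_{\{1,2\}}=\mathtt{12}-\mathtt{21}$. With $a_{pq}=\mathtt{i_pi_q}-\mathtt{i_qi_p}$, the *shuffle-Pfaffian* of the areas is
$$P_I=\frac1{2^mm!}\sum_{\pi\in\mathfrak S_{2m}}\operatorname{sgn}(\pi)\;a_{\pi(1)\pi(2)}\star\cdots\star a_{\pi(2m-1)\pi(2m)} .$$
For $I=\{1,2,3,4\}$ this is $a_{12}\star a_{34}-a_{13}\star a_{24}+a_{14}\star a_{23}$, each of the three terms arising from $8$ permutations.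

**Theorem 1.** Each $E_I$ is the shuffle-Pfaffian of the areas $a_{pq}$, so $E_I\in\mathrm{AreaConj}$. Moreover
$$\mathrm{LoopInv}=(S+\mathrm{ConjInv})\ \oplus\ \operatorname{span}\{E_I:\ I\subseteq\{1,\dots,d\},\ |I|\text{ even},\ |I|\ge2\},$$
with the $E_I$ linearly independent. In particular $\mathrm{LoopInv}=S+\mathrm{AreaConj}$, and $\dim\mathrm{LoopInv}/(S+\mathrm{ConjInv})=2^{d-1}-1$.

The second theorem concerns module structure. Throughout, write $\mathcal O=T(\mathbb R^d)$ with the shuffle product, graded by word length, $A=\mathrm{ConjInv}$, $A_+$ for its part in positive degrees, and $R=\mathbb R[x_1,\dots,x_d]$ acting on $\mathcal O$ by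
$$x_i\cdot w=\mathtt i\star w .$$
Let $k=R/(x_1,\dots,x_d)=\mathbb R$. Then $S=(x_1,\dots,x_d)\mathcal O$ and $\mathcal O\otimes_Rk=\mathcal O/S$. We shall see that $A$ and $A_+$ are $R$-submodules of $\mathcal O$. Write $\operatorname{Tor}_j(M)=\operatorname{Tor}_j^R(M,k)$.

**Theorem 2.**
(a) For $j\ge1$, with $e_n:=\binom dn t^n$, the Hilbert series of $\operatorname{Tor}_j(A_+)$ is $\sum_{m\ge0}e_{j+1+2m}$, and that of $\operatorname{Tor}_j(A)$ is $\sum_{m\ge1}e_{j+1+2m}$.
(b) $\mathrm{ConjInv}$ is a free $R$-module iff $d\le3$; also, $\mathrm{LoopInv}=S+\mathrm{ConjInv}+\operatorname{span}\{\mathtt{ij}-\mathtt{ji}\}$ iff $d\le3$.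
(c) With $C(t)=1+\sum_{n\ge1}\Big(\frac1n\sum_{m\mid n}\varphi(m)d^{n/m}\Big)t^n$, where $\varphi$ is Euler's totient (this is the Hilbert series of $\mathrm{ConjInv}$),
$$\operatorname{Hilb}(\mathrm{LoopInv}/S)=(1-t)^dC(t)+\sum_{n\ge2}(-1)^n\lfloor n/2\rfloor\tbinom dn t^n .$$

## 3. From paths to deleting letters

The purpose of this section is to remove paths from the problem. Moving a base point infinitesimally in direction $e_j$ changes the signature by a commutator with $e_j$. The dual operation on words is as follows.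

**Definition.** Let $D_j:\mathcal O\to\mathcal O$ be the transpose of $w\mapsto e_jw-we_j$, so $\langle e_jw-we_j,\phi\rangle=\langle w,D_j\phi\rangle$. Explicitly $D_j\emptyset=0$, and for $n\ge1$
$$D_j(\mathtt{i_1\cdots i_n})=\delta_{i_1j}\,\mathtt{i_2\cdots i_n}-\delta_{i_nj}\,\mathtt{i_1\cdots i_{n-1}} .$$

For instance $D_1(\mathtt{121})=\mathtt{21}-\mathtt{12}$ and $D_2(\mathtt{121})=0$. Three facts follow directly.

* $D_j$ is a derivation of $\star$. Indeed, by the recursive definition, deleting a first letter $\mathtt j$ sends $(\mathtt au)\star(\mathtt bv)$ to $\delta_{aj}\,u\star\mathtt bv+\delta_{bj}\,\mathtt au\star v$, which is the Leibniz rule; if one factor is $\emptyset$ there is nothing to check. Deleting a last letter is the mirror image.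
* $D_j\mathtt i=\delta_{ij}\emptyset-\delta_{ij}\emptyset=0$ for every letter.
* Hence $D_j(\mathtt i\star w)=\mathtt i\star D_jw$: each $D_j$ is $R$-linear.

**Lemma 1.** (i) If $\langle\sigma(X),\psi\rangle=0$ for all paths $X$, then $\psi=0$. (ii) If $\langle\sigma(X),\psi\rangle=0$ for all loops $X$, then $\psi\in S$.

*Proof.* (i) Let $X$ be the concatenation of segments with increments $s_1e_{i_1},\dots,s_ne_{i_n}$. Then $\sigma(X)=\exp(s_1e_{i_1})\cdots\exp(s_ne_{i_n})$, so $\langle\sigma(X),\psi\rangle$ is a polynomial in $s_1,\dots,s_n$ which vanishes identically. Its coefficient at $s_1\cdots s_n$ is $\langle e_{i_1}\cdots e_{i_n},\psi\rangle$. So every coefficient of $\psi$ is $0$.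

(ii) We turn an arbitrary path into a loop. Let $X$ have increment $v$ and append the segment with increment $-v$; the result is a loop with signature $\sigma(X)\exp(-v)$. For a word $w=w_1\cdots w_n$,
$$\langle\sigma(X)\exp(-v),w\rangle=\sum_{m=0}^n\langle\sigma(X),w_1\cdots w_m\rangle\,\tfrac{(-1)^{n-m}}{(n-m)!}\,v_{w_{m+1}}\cdots v_{w_n}.$$
Since $v_i=\langle\sigma(X),\mathtt i\rangle$, multiplicativity gives
$$\langle\sigma(X)\exp(-v),w\rangle=\langle\sigma(X),\rho(w)\rangle,\qquad \rho(w)=\sum_{m=0}^n\tfrac{(-1)^{n-m}}{(n-m)!}\,(w_1\cdots w_m)\star w_{m+1}\star\cdots\star w_n .\tag{1}$$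
Extend $\rho$ linearly. The term $m=n$ is $w$ and all others lie in $S$, so $\rho(w)\in w+S$. If $\psi$ vanishes on loops, then $\langle\sigma(X),\rho(\psi)\rangle=0$ for all paths $X$, so $\rho(\psi)=0$ by (i), and $\psi=\psi-\rho(\psi)\in S$. $\square$

As an example, $\rho(\mathtt{12})=\mathtt{12}-\mathtt 1\star\mathtt 2+\frac12\,\mathtt 1\star\mathtt 2=\frac12(\mathtt{12}-\mathtt{21})$.

**Lemma 2.** $\mathrm{LoopInv}=\{\phi:D_j\phi\in S\ \text{for all }j\}$ and $\mathrm{ConjInv}=\{\phi:D_j\phi=0\ \text{for all }j\}$.

*Proof.* **Reduction to conjugation.** We claim that $\phi\in\mathrm{LoopInv}$ iff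
$$\langle\sigma(Y)^{-1}\sigma(X)\sigma(Y),\phi\rangle=\langle\sigma(X),\phi\rangle\quad\text{for all loops }X\text{ and all paths }Y.\tag{2}$$
We saw that re-basing replaces $ab$ by $a^{-1}(ab)a$, where $a$ is the signature of an initial piece of $X$; so (2) implies loop invariance. Conversely, given a loop $X$ and a path $Y$, the loop $Y\sqcup Y^{-1}\sqcup X$ has signature $\sigma(X)$, and re-basing it at the end of $Y$ gives $Y^{-1}\sqcup X\sqcup Y$, with signature $\sigma(Y)^{-1}\sigma(X)\sigma(Y)$. So loop invariance implies (2). Likewise, replacing $Y$ by $Y^{-1}$ in the definition, $\phi\in\mathrm{ConjInv}$ iff the identity in (2) holds for all paths $X$ and $Y$.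

**The conditions on $D_j\phi$ suffice.** Let $Y_t=Y|_{[0,t]}$, $a_t=\sigma(Y_t)$ and $h_t=a_t^{-1}\sigma(X)a_t=\sigma(Y_t^{-1}\sqcup X\sqcup Y_t)$. Integrating over the last variable first in the definition of the signature says $da_t=\sum_ja_te_j\,dY^j_t$ componentwise. The components of $a_t^{-1}=\sum_k(-1)^k(a_t-1)^k$ are polynomials in those of $a_t$, so everything in sight is continuous of bounded variation and the product rule holds. From $0=d(a_t^{-1}a_t)$ we get $d(a_t^{-1})=-a_t^{-1}(da_t)a_t^{-1}=-\sum_je_ja_t^{-1}\,dY^j_t$, hence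
$$dh_t=-\sum_j(e_jh_t-h_te_j)\,dY^j_t .$$
Pairing with $\phi$ and integrating,
$$\langle h_1,\phi\rangle-\langle\sigma(X),\phi\rangle=-\sum_j\int_0^1\langle h_t,D_j\phi\rangle\,dY^j_t .$$
If all $D_j\phi\in S$ and $X$ is a loop, then each $h_t$ is the signature of a loop and the right side is $0$. If all $D_j\phi=0$, it is $0$ for every path $X$.

**They are necessary.** Take for $Y$ the segment with increment $se_j$. Then $\langle\exp(-se_j)\sigma(X)\exp(se_j),\phi\rangle$ does not depend on $s$; its derivative at $s=0$ is $-\langle\sigma(X),D_j\phi\rangle$. So $D_j\phi$ vanishes on all loops, respectively on all paths, and Lemma 1 gives $D_j\phi\in S$, respectively $D_j\phi=0$. $\square$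

**The easy inclusion.** We have $D_l(\mathtt{ij}-\mathtt{ji})=2(\delta_{li}\mathtt j-\delta_{lj}\mathtt i)\in S$, so areas are loop invariants. Since $\mathrm{LoopInv}$ is a shuffle algebra that contains $S$, $\mathrm{ConjInv}$ and the areas,
$$S+\mathrm{AreaConj}\subseteq\mathrm{LoopInv}.\tag{3}$$

**Test, $d=2$, degree $3$.** Count occurrences of each letter: $S$ is homogeneous for this multigrading and $D_j$ lowers the number of letters $\mathtt j$ by one, so $\mathrm{LoopInv}$ is homogeneous too. The word $\mathtt{111}$ is in $S$. With two letters $\mathtt1$ and one $\mathtt2$, the elements $\mathtt1\star\mathtt{12}=2\cdot\mathtt{112}+\mathtt{121}$ and $\mathtt1\star\mathtt{21}=\mathtt{121}+2\cdot\mathtt{211}$ of $S$ show that every $\phi$ is congruent to some $c\cdot\mathtt{121}$ modulo $S$. If $\phi$ is a loop invariant, then $D_1(c\cdot\mathtt{121})=c(\mathtt{21}-\mathtt{12})\in S$; since $S$ is symmetric in degree $2$, $c=0$. Exchanging the letters handles the remaining cases. So for $d=2$ all loop invariants of degree $3$ are in $S$, and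 the first guess is correct there.

## 4. Cyclic words and a four-term exact sequence

We now describe $A$ concretely and record *all* the linear relations that tie $\mathcal O$, the $D_j$ and $A$ together.

Let $D=(D_1,\dots,D_d):\mathcal O\to\mathcal O^d$. Let $\Theta:\mathcal O^d\to\mathcal O_+$, $\Theta(c)=\sum_j\mathtt j\,c_j$ (put the letter $\mathtt j$ in front of $c_j$); this is a linear bijection onto the span $\mathcal O_+$ of the words of positive length. Let $\tau(\mathtt{i_1\cdots i_n})=\mathtt{i_ni_1\cdots i_{n-1}}$, $\tau\emptyset=\emptyset$, and for words of length $n\ge1$ let $Nw=\sum_{m=0}^{n-1}\tau^mw$. For instance $N(\mathtt{112})=\mathtt{112}+\mathtt{211}+\mathtt{121}$ and $N(\mathtt{1212})=2(\mathtt{1212}+\mathtt{2121})$.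

Putting the deleted letter back in front, the formula for $D_j$ gives $\Theta D(\mathtt{i_1\cdots i_n})=\mathtt{i_1\cdots i_n}-\mathtt{i_ni_1\cdots i_{n-1}}$, that is,
$$\Theta D=1-\tau,\qquad\text{hence}\qquad A=\ker D=\{\phi:\tau\phi=\phi\}.$$
Conjugation invariants are exactly the rotation-invariant elements.

**The kernel and image of $N$.** Work on words of length $n\ge1$. Clearly $N(1-\tau)=0=(1-\tau)N$. If $Nu=0$, then $u=u-\frac1nNu=\frac1n\sum_{m=0}^{n-1}(1-\tau^m)u\in\operatorname{im}(1-\tau)$, because $1-\tau^m$ is divisible by $1-\tau$. If $\tau u=u$, then $u=N(u/n)$. So $\ker N=\operatorname{im}(1-\tau)$ and $\operatorname{im}N=\ker(1-\tau)$. Since $\Theta$ is a bijection with $\Theta D=1-\tau$, this says that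
$$0\to A\to\mathcal O\xrightarrow{\ D\ }\mathcal O^d\xrightarrow{\ N\Theta\ }A_+\to0\tag{4}$$
is exact: at $\mathcal O^d$, $\ker(N\Theta)=\Theta^{-1}(\operatorname{im}(1-\tau))=\operatorname{im}D$, and at $A_+$, $\operatorname{im}N=A_+$.

**Lemma 3.** $N\Theta$ is $R$-linear, where $R$ acts componentwise on $\mathcal O^d$. Hence (4) is an exact sequence of $R$-modules.

*Proof.* Note that neither $N$ nor $\Theta$ is $R$-linear on its own; the composite is. We must show
$$N(\mathtt j(\mathtt i\star w))=\mathtt i\star N(\mathtt jw)$$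
for letters $\mathtt i,\mathtt j$ and a word $w$. Let $u=\mathtt jw=u_1\cdots u_n$, and for $m\in\mathbb Z/n$ (representatives $1,\dots,n$) let $v^{(m)}=u_{m+1}\cdots u_nu_1\cdots u_m$.

*Left side.* $\mathtt j(\mathtt i\star w)=\sum_{m=1}^nu_1\cdots u_m\,\mathtt i\,u_{m+1}\cdots u_n$, since $\mathtt i$ may go anywhere after $u_1$. The $n+1$ rotations of the $m$-th term are those of $\mathtt i\,v^{(m)}$, namely
$$v^{(m)}_{q+1}\cdots v^{(m)}_n\,\mathtt i\,v^{(m)}_1\cdots v^{(m)}_q,\qquad 0\le q\le n.$$

*Right side.* $Nu=\sum_{m'\in\mathbb Z/n}v^{(m')}$, so $\mathtt i\star Nu$ is the sum over $m'\in\mathbb Z/n$ and $0\le p\le n$ of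
$$v^{(m')}_1\cdots v^{(m')}_p\,\mathtt i\,v^{(m')}_{p+1}\cdots v^{(m')}_n .$$

*Matching.* Reading on cyclically from $\mathtt i$, $v^{(m'+p)}=v^{(m')}_{p+1}\cdots v^{(m')}_nv^{(m')}_1\cdots v^{(m')}_p$. So with $m=m'+p$ and $q=n-p$, the term $(m',p)$ on the right is the term $(m,q)$ on the left. The map $(m',p)\mapsto(m'+p,n-p)$ is a bijection of $\mathbb Z/n\times\{0,\dots,n\}$, so the sums agree.

Finally, $D$ is $R$-linear by Section 3, so $A=\ker D$ is an $R$-submodule, and $A_+$ is one since $x_i$ raises degree. $\square$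

**Test, $d=2$, degree $4$: the square of the area.** If products of areas were always new, there would be infinitely many new elements. Expanding,
$$(\mathtt{12}-\mathtt{21})\star(\mathtt{12}-\mathtt{21})=4(\mathtt{1122}+\mathtt{2211}-\mathtt{1221}-\mathtt{2112}),$$
from $\mathtt{12}\star\mathtt{12}=2\cdot\mathtt{1212}+4\cdot\mathtt{1122}$, the same with letters exchanged, and $\mathtt{12}\star\mathtt{21}=2\cdot\mathtt{1221}+\mathtt{1212}+2\cdot\mathtt{2112}+\mathtt{2121}$. Now use
$$\begin{aligned}\mathtt1\star\mathtt{122}&=2\cdot\mathtt{1122}+\mathtt{1212}+\mathtt{1221}, & \mathtt1\star\mathtt{221}&=\mathtt{1221}+\mathtt{2121}+2\cdot\mathtt{2211},\\ \mathtt2\star\mathtt{121}&=\mathtt{2121}+2\cdot\mathtt{1221}+\mathtt{1212}, & \mathtt1\star\mathtt{212}&=\mathtt{1212}+2\cdot\mathtt{2112}+\mathtt{2121}.\end{aligned}$$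
Comparing coefficients,
$$(\mathtt{12}-\mathtt{21})^{\star2}=4(\mathtt{1212}+\mathtt{2121})+2\cdot\mathtt1\star\mathtt{122}+2\cdot\mathtt1\star\mathtt{221}-4\cdot\mathtt2\star\mathtt{121}-2\cdot\mathtt1\star\mathtt{212}.$$
The first term is rotation invariant and the rest is in $S$. So the square of the area is *not* new: it lies in $S+\mathrm{ConjInv}$.

## 5. Correcting a loop invariant, and the syzygy that stops it

The sensible direct attack is this. Take $\phi\in\mathrm{LoopInv}$ and write $D_j\phi=\sum_i\mathtt i\star c_{ij}$. Try to find $s=\sum_i\mathtt i\star s_i\in S$ with $D_j(\phi-s)=0$ for all $j$; then $\phi\in S+A$. Since $D_js=\sum_i\mathtt i\star D_js_i$, it is enough that $c_{ij}=D_js_i$, that is, that each vector $c_i=(c_{i1},\dots,c_{id})$ is in $\operatorname{im}D$. By (4) this means that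
$$y_i:=N\Theta(c_i)\in A_+$$
is zero for every $i$. What we know is only that, by Lemma 3,
$$\sum_ix_iy_i=N\Theta\Big(\sum_ix_ic_i\Big)=N\Theta D\phi=0 .$$
So $(y_1,\dots,y_d)$ is a *syzygy*: a linear relation among elements of $A_+$ with coefficients $x_1,\dots,x_d$. We may also change the choice of the $c_i$. If $z_{il}=-z_{li}\in\mathcal O^d$, replacing $c_i$ by $c_i+\sum_lx_lz_{il}$ does not change $\sum_ix_ic_i$, and it changes $y_i$ by $\sum_lx_l\,N\Theta(z_{il})$. Since $N\Theta$ is onto $A_+$, we can correct the syzygy by any *Koszul* syzygy $\big(\sum_lx_lZ_{il}\big)_i$ with antisymmetric $Z_{il}\in A_+$. If the syzygy $(y_i)$ is of this form, the attack succeeds.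

It stops at the area. For $\phi=\mathtt{12}-\mathtt{21}$ we have $D_1\phi=2\cdot\mathtt2$ and $D_2\phi=-2\cdot\mathtt1$. Take $c_{21}=2\emptyset$, $c_{12}=-2\emptyset$ and the others zero. Then $y_1=-2\cdot\mathtt2$, $y_2=2\cdot\mathtt1$, and the syzygy is $-2\,\mathtt1\star\mathtt2+2\,\mathtt2\star\mathtt1=0$. A Koszul syzygy with $Z_{il}\in A_+$ has entries of degree at least $2$; ours has degree $1$. So no correction exists. But look at why: with $Z_{12}=-2\emptyset$ it *would* be Koszul. The only thing missing is the constant $\emptyset$, which is in $A$ and not in $A_+$.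

This tells us what to do. Syzygies of $A_+$ modulo Koszul ones form the group $\operatorname{Tor}_1(A_+)$. Passing from $A_+$ to $A$ costs at most what the one-dimensional module $A/A_+=k$ contributes, which is known. And $A$ and $A_+$ are the two ends of the *same* exact sequence (4), whose middle terms we shall show to be free. So $\operatorname{Tor}$ of $A$ is $\operatorname{Tor}$ of $A_+$ again, shifted by $2$. The two comparisons feed each other, and since $\operatorname{Tor}_j$ vanishes for $j>d$, the process ends.

## 6. Freeness of $\mathcal O$ and the Tor facts we use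

**Facts about Tor.** For an $R$-module $M$:

* $\operatorname{Tor}_0(M)=M\otimes_Rk=M/(x_1,\dots,x_d)M$, and $\operatorname{Tor}_j(M)=0$ for $j\ge1$ if $M$ is free.
* A short exact sequence $0\to M'\to M\to M''\to0$ gives a long exact sequence
$$\cdots\to\operatorname{Tor}_{j+1}(M'')\to\operatorname{Tor}_j(M')\to\operatorname{Tor}_j(M)\to\operatorname{Tor}_j(M'')\to\operatorname{Tor}_{j-1}(M')\to\cdots$$
* $\operatorname{Tor}_j(M)$ is the $j$-th homology of the Koszul complex with terms $M\otimes_{\mathbb R}\Lambda^j(\mathbb R^d)$ and differential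
$$m\otimes\varepsilon_{i_1}\wedge\dots\wedge\varepsilon_{i_j}\mapsto\sum_{q=1}^j(-1)^{q-1}x_{i_q}m\otimes\varepsilon_{i_1}\wedge\dots\widehat{\varepsilon_{i_q}}\dots\wedge\varepsilon_{i_j},$$
where $\varepsilon_1,\dots,\varepsilon_d$ is a basis of $\mathbb R^d$.

The Koszul complex shows that $\operatorname{Tor}_j(M)=0$ for all $M$ when $j>d$. On $k$ the $x_i$ act by zero, so all differentials vanish and $\dim\operatorname{Tor}_j(k)=\binom dj$. As a small example, $\mathtt2\otimes\varepsilon_1-\mathtt1\otimes\varepsilon_2\in A_+\otimes\Lambda^1$ is sent to $\mathtt1\star\mathtt2-\mathtt2\star\mathtt1=0$, and it is not a boundary, because boundaries coming from $A_+\otimes\Lambda^2$ have coefficients of degree at least $2$. It is a nonzero class in $\operatorname{Tor}_1(A_+)$, namely the one attached to the area, up to a factor.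

**Lemma 4.** $\mathcal O$ is a free $R$-module.

This follows from Radford's theorem (D. Radford, *A natural ring basis for the shuffle algebra and an application to group schemes*, J. Algebra 58 (1979)): $\mathcal O$ is a polynomial algebra on the Lyndon words, among which are the letters. As we need only freeness, here is also a direct argument from Lemma 1.

*Proof.* Let $V=\rho(\mathcal O)$ with $\rho$ as in (1). We show that the map $R\otimes_{\mathbb R}V\to\mathcal O$, $f\otimes u\mapsto f\cdot u$, is bijective. Any vector space basis of $V$ is then an $R$-basis of $\mathcal O$.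

*Surjective.* Let $X$ be a path with increment $v$ and write $\sigma(X)=(\sigma(X)\exp(-v))\exp(v)$. For a word $w=w_1\cdots w_n$, by (1),
$$\langle\sigma(X),w\rangle=\sum_{m=0}^n\langle\sigma(X),\rho(w_1\cdots w_m)\rangle\tfrac{v_{w_{m+1}}\cdots v_{w_n}}{(n-m)!}=\Big\langle\sigma(X),\sum_{m=0}^n\tfrac1{(n-m)!}\,\rho(w_1\cdots w_m)\star w_{m+1}\star\cdots\star w_n\Big\rangle .$$
By Lemma 1(i), $w$ equals the sum on the right, which is in the image.

*Injective.* Suppose $\sum_\alpha x^\alpha\cdot\rho(w_\alpha)=0$, a finite sum over multi-indices with $w_\alpha\in\mathcal O$. Let $X$ be a loop, $v\in\mathbb R^d$, and let $Z$ be $X$ followed by the segment with increment $v$. Then $Z$ has increment $v$ and $\sigma(Z)=\sigma(X)\exp(v)$, so by (1)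
$$\langle\sigma(Z),x^\alpha\cdot\rho(w_\alpha)\rangle=v^\alpha\langle\sigma(Z)\exp(-v),w_\alpha\rangle=v^\alpha\langle\sigma(X),w_\alpha\rangle .$$
Hence $\sum_\alpha v^\alpha\langle\sigma(X),w_\alpha\rangle=0$ for all $v$, so $\langle\sigma(X),w_\alpha\rangle=0$ for every $\alpha$ and every loop $X$, and $w_\alpha\in S$ by Lemma 1(ii). Finally $\rho$ kills $S$: for $s\in S$ and any path $X$, $\langle\sigma(X),\rho(s)\rangle$ is the value of $s$ on a loop, which is $0$, so $\rho(s)=0$ by Lemma 1(i). Thus all $\rho(w_\alpha)=0$. $\square$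

Consequently $\operatorname{Tor}_j(\mathcal O)=\operatorname{Tor}_j(\mathcal O^d)=0$ for $j\ge1$.

## 7. $\mathrm{LoopInv}/(S+A)\cong\operatorname{Tor}_1(A_+)$ and an upper bound

Let $B=\operatorname{im}D$, and cut (4) into
$$0\to A\to\mathcal O\to B\to0,\qquad 0\to B\to\mathcal O^d\to A_+\to0.\tag{5}$$

**Step 1: identify the quotient.** This step makes the obstruction of Section 5 precise. Tensor (5) with $k$. The first sequence gives $A\otimes k\to\mathcal O/S\to B\otimes k\to0$, so $f:\mathcal O/S\to B\otimes k$ is surjective with kernel $(A+S)/S$. The second gives, as $\operatorname{Tor}_1(\mathcal O^d)=0$,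
$$0\to\operatorname{Tor}_1(A_+)\to B\otimes k\xrightarrow{\ g\ }(\mathcal O/S)^d\to A_+\otimes k\to0 .$$
The composite $gf$ is induced by $D$, and by Lemma 2 its kernel is $\mathrm{LoopInv}/S$. Since $f$ is onto, $\ker(gf)/\ker f\cong\ker g$, that is,
$$\mathrm{LoopInv}/(S+A)\cong\operatorname{Tor}_1(A_+).\tag{6}$$

**Step 2: shift by two.** This step compares the two ends of (4). For $j\ge1$ the groups $\operatorname{Tor}_{j+2}$, $\operatorname{Tor}_{j+1}$ and $\operatorname{Tor}_j$ of $\mathcal O$ and $\mathcal O^d$ vanish, so the two long exact sequences of (5) give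
$$\operatorname{Tor}_{j+2}(A_+)\cong\operatorname{Tor}_{j+1}(B)\cong\operatorname{Tor}_j(A)\qquad(j\ge1).\tag{7}$$

**Step 3: pay for the constant.** This step compares $A_+$ with $A$. From $0\to A_+\to A\to k\to0$ we have exactness of
$$\operatorname{Tor}_{j+1}(k)\to\operatorname{Tor}_j(A_+)\to\operatorname{Tor}_j(A).$$
With (7), for all $j\ge1$,
$$\dim\operatorname{Tor}_j(A_+)\le\tbinom d{j+1}+\dim\operatorname{Tor}_{j+2}(A_+).$$
The groups vanish for $j>d$, so descending from there all these dimensions are finite, and iterating from $j=1$,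
$$\dim\operatorname{Tor}_1(A_+)\le\tbinom d2+\tbinom d4+\tbinom d6+\cdots=2^{d-1}-1 .$$
By (6),
$$\dim\mathrm{LoopInv}/(S+A)\le2^{d-1}-1.\tag{8}$$

The bound is the number of nonempty subsets of $\{1,\dots,d\}$ of even size. It remains to find one new element for each.

## 8. One Pfaffian for each even subset

Fix $I=\{i_1<\dots<i_{2m}\}$, $m\ge1$. Call an element *multilinear in $I$* if its words use each letter of $I$ exactly once and no other letter. The symmetric group of $I$ acts on words by permuting letters, leaving letters outside $I$ alone. It acts by shuffle automorphisms that commute with $\tau$ and permute the letters among themselves, so it preserves $S$ and $A$. Let $\mathrm{Alt}=\frac1{(2m)!}\sum_\pi\operatorname{sgn}(\pi)\,\pi$. Writing $w_\pi=\mathtt{i_{\pi(1)}\cdots i_{\pi(2m)}}$, a permutation $g$ sends $w_\pi$ to $w_{g\pi}$, so $\mathrm{Alt}(w_\pi)=\frac{\operatorname{sgn}(\pi)}{(2m)!}E_I$. Thus $\mathrm{Alt}$ is a projector that maps the multilinear elements onto $\mathbb RE_I$.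

**Step 1: a test loop.** We need a loop on which $E_I$ does not vanish. Let $X=X_1\sqcup\dots\sqcup X_m$, where $X_l$ runs through the increments $e_p,e_q,-e_p,-e_q$ with $p=i_{2l-1}$, $q=i_{2l}$. Then $\sigma(X_l)=1+[e_p,e_q]+(\text{degree}\ge3)$, and only $e_p,e_q$ occur in it. In $\sigma(X)=\sigma(X_1)\cdots\sigma(X_m)$ a term multilinear in $I$ must use, from the $l$-th factor, both $e_p$ and $e_q$ exactly once, so it uses $[e_p,e_q]$. The multilinear part of $\sigma(X)$ is therefore $\prod_l[e_{i_{2l-1}},e_{i_{2l}}]$. It expands into $2^m$ words, and each swap inside a pair changes the sign both here and in $E_I$. Hence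
$$\langle\sigma(X),E_I\rangle=2^m .$$

**Step 2: $E_I=P_I$.** This puts $E_I$ into $\mathrm{AreaConj}$. $P_I$ is multilinear in $I$, and applying a permutation $g$ to it replaces $\pi$ by $g\pi$ in the sum, so $gP_I=\operatorname{sgn}(g)P_I$ and $\mathrm{Alt}(P_I)=P_I$. Hence $P_I=cE_I$ for some $c\in\mathbb R$; we find $c$ by evaluating on the test loop. The degree-1 parts of the $\sigma(X_l)$ vanish, so the degree-2 part of $\sigma(X)$ is $\sum_l[e_{i_{2l-1}},e_{i_{2l}}]$. So for $p<q$ the area $a_{pq}$ takes the value $2$ on $X$ if $(p,q)=(2l-1,2l)$ for some $l$, and $0$ otherwise. In $P_I$ only those $\pi$ contribute for which every pair $\{\pi(2l-1),\pi(2l)\}$ is one of the pairs $\{2l'-1,2l'\}$. There are $2^mm!$ of them. Permuting whole pairs is an even permutation, and a swap inside a pair changes both $\operatorname{sgn}(\pi)$ and the sign of one area, so each contributes $2^m$. Thus $\langle\sigma(X),P_I\rangle=2^m$ and $c=1$. So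
$$E_I=P_I\in\mathrm{AreaConj}\subseteq\mathrm{LoopInv},$$
where the last inclusion is (3).

**Step 3: independence modulo $S+A$.** This shows that nothing on the list is redundant. Suppose $\sum_Ic_IE_I\in S+A$ with some $c_I\neq0$. $S$ and $A$ are homogeneous for the multigrading by letter content, and the $E_I$ have pairwise distinct multidegrees. So $E_I=s+a$ with $s\in S$ and $a\in A$ both multilinear in $I$. Apply $\mathrm{Alt}$:
$$E_I=\mathrm{Alt}(s)+\mathrm{Alt}(a),\qquad\mathrm{Alt}(s)\in S,\quad\mathrm{Alt}(a)\in A,\quad\mathrm{Alt}(a)=\lambda E_I .$$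
Rotation acts by $\tau w_\pi=w_{\pi c}$ with $c$ a $2m$-cycle, and a cycle of even length is an odd permutation; so $\tau E_I=-E_I$. But $\tau\,\mathrm{Alt}(a)=\mathrm{Alt}(a)$. Hence $\lambda E_I=-\lambda E_I$, so $\lambda=0$ and $E_I=\mathrm{Alt}(s)\in S$. Then $E_I$ vanishes on all loops, which contradicts Step 1.

Parity is what makes the even subsets special: for $|I|$ odd, the same alternating sum satisfies $\tau E_I=E_I$, so it lies in $\mathrm{ConjInv}$ and is not new.

**Step 4: conclusion.** The $2^{d-1}-1$ elements $E_I$ are linearly independent in $\mathrm{LoopInv}/(S+A)$, whose dimension is at most $2^{d-1}-1$ by (8). So they form a basis, which is the direct sum decomposition of Theorem 1. As every $E_I$ is in $\mathrm{AreaConj}$ and $\mathrm{ConjInv}\subseteq\mathrm{AreaConj}$, we get $\mathrm{LoopInv}\subseteq S+\mathrm{AreaConj}$, and with (3) equality. This proves Theorem 1 and the conjecture. $\blacksquare$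

For $d=2$ the only new element is the area, which agrees with the tests in degrees $3$ and $4$.

## 9. Degrees of the syzygies: proof of Theorem 2

Give $R$ the grading with $\deg x_i=1$, and grade $\mathcal O^d$ so that $\Theta$ preserves degree: a component $c_j$ of length $n$ counts with degree $n+1$. Then all maps in (4) preserve degree, and so do the long exact sequences and the isomorphisms (7), if in the Koszul complex each $\varepsilon_i$ has degree $1$.

**Part (a): degrees force exactness.** The aim is to turn the inequality of Section 7 into an equality. Since $A_+$ lives in degrees $\ge1$, the term $A_+\otimes\Lambda^i$ lives in degrees $\ge i+1$, hence so does $\operatorname{Tor}_i(A_+)$. By (7), $\operatorname{Tor}_j(A)\cong\operatorname{Tor}_{j+2}(A_+)$ lives in degrees $\ge j+3$ for $j\ge1$. But $\operatorname{Tor}_j(k)=\Lambda^j$ is concentrated in degree $j$. So $\operatorname{Tor}_j(A)\to\operatorname{Tor}_j(k)$ is zero for all $j\ge1$. In the long exact sequence of $0\to A_+\to A\to k\to0$, use this for $j$ and for $j+1$: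
$$0\to\operatorname{Tor}_{j+1}(k)\to\operatorname{Tor}_j(A_+)\to\operatorname{Tor}_j(A)\to0\qquad(j\ge1)$$
is exact. With (7), $\operatorname{Hilb}\operatorname{Tor}_j(A_+)=e_{j+1}+\operatorname{Hilb}\operatorname{Tor}_{j+2}(A_+)$. Iterating until the index exceeds $d$ gives $\sum_{m\ge0}e_{j+1+2m}$, and then $\operatorname{Hilb}\operatorname{Tor}_j(A)=\operatorname{Hilb}\operatorname{Tor}_{j+2}(A_+)=\sum_{m\ge1}e_{j+1+2m}$.

**Part (b): when is $A$ free?** We use that a graded $R$-module $M$ bounded below is free iff $\operatorname{Tor}_1(M)=0$. One direction is clear. For the other, recall graded Nakayama: if $M$ is graded, bounded below and $M\otimes k=0$, then $M=0$, because a nonzero element of lowest degree is not in $(x_1,\dots,x_d)M$. Now lift a homogeneous basis of $M\otimes k$ to $M$; this gives a map $F\to M$ from a graded free module that is an isomorphism after $\otimes k$. Its cokernel $C'$ has $C'\otimes k=0$, so it is onto; its kernel $K$ satisfies $K\otimes k=0$, by exactness of $\operatorname{Tor}_1(M)=0\to K\otimes k\to F\otimes k\to M\otimes k$,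 so $K=0$.

By (a), $\operatorname{Hilb}\operatorname{Tor}_1(A)=e_4+e_6+\cdots$, which is $0$ iff $d\le3$. So $A$ is free iff $d\le3$.

For the second claim, each area $\mathtt{ij}-\mathtt{ji}$ is $\pm E_{\{i,j\}}$ or $0$. For $d\le3$ all even subsets of size $\ge2$ have size $2$, so Theorem 1 gives $\mathrm{LoopInv}=S+\mathrm{ConjInv}+\operatorname{span}\{\mathtt{ij}-\mathtt{ji}\}$. For $d\ge4$ the $E_I$ with $|I|=4$ are loop invariants which, by the same theorem, are not in $S+A+\operatorname{span}\{E_I:|I|=2\}$.

**Part (c): counting.** First, $\operatorname{Hilb}A=C(t)$. By Section 4, $A_n$ consists of the $\tau$-invariant elements of length $n$, so it has as basis the orbit sums of words under rotation; $\dim A_n$ is the number of necklaces of length $n$ in $d$ colors. The rotation $\tau^r$ fixes $d^{\gcd(r,n)}$ words, and $n/\gcd(r,n)=m$ holds for $\varphi(m)$ of the $r$ modulo $n$; Burnside's lemma gives $\dim A_n=\frac1n\sum_{m\mid n}\varphi(m)d^{n/m}$. Also $A_0=\mathbb R\emptyset$.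

Next, put $Q=\mathcal O/S$. Since $\mathcal O$ is graded and free over $R$, $\operatorname{Hilb}Q=(1-t)^d/(1-dt)$. Step 1 of Section 7 gave the exact sequence
$$0\to\mathrm{LoopInv}/S\to Q\to Q^d\to A_+\otimes k\to0$$
(the image of $Q$ in $Q^d$ is that of $B\otimes k$, since $f$ is onto). Here $Q^d$ has Hilbert series $dt\operatorname{Hilb}Q$ by the choice of grading. Therefore
$$\operatorname{Hilb}(\mathrm{LoopInv}/S)=(1-dt)\operatorname{Hilb}Q+\operatorname{Hilb}(A_+\otimes k)=(1-t)^d+\operatorname{Hilb}(A_+\otimes k).$$

It remains to find $\operatorname{Hilb}(A_+\otimes k)$. The Euler characteristic of the Koszul complex of $A_+$, whose terms have series $\binom djt^j(C-1)$, gives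
$$(1-t)^d(C-1)=\sum_{j\ge0}(-1)^j\operatorname{Hilb}\operatorname{Tor}_j(A_+),$$
so $\operatorname{Hilb}(A_+\otimes k)=(1-t)^d(C-1)+\sum_{j\ge1}(-1)^{j+1}\operatorname{Hilb}\operatorname{Tor}_j(A_+)$. By (a), $e_n$ occurs in the last sum once for each $m\ge0$ such that $j=n-1-2m\ge1$, with sign $(-1)^{j+1}=(-1)^n$. There are $\lfloor n/2\rfloor$ such $m$ when $n\ge2$, and none when $n<2$. Hence
$$\operatorname{Hilb}(A_+\otimes k)=(1-t)^d(C-1)+\sum_{n\ge2}(-1)^n\lfloor n/2\rfloor\,e_n ,$$
and adding $(1-t)^d$ gives (c). $\blacksquare$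

**A check, $d=2$.** Here $C=1+2t+3t^2+4t^3+6t^4+\cdots$, so $(1-t)^2C=1+t^4+\cdots$, and the correction is $+t^2$. Thus $\operatorname{Hilb}(\mathrm{LoopInv}/S)=1+t^2+t^4+\cdots$. In degree $2$ we find the area, in degree $3$ nothing, as computed in Section 3, and in degree $4$ one class. The square of the area represents it: its value on the square loop with increments $e_1,e_2,-e_1,-e_2$ is $2^2\ne0$, so it is not in $S$; and by Section 4 it is congruent to the rotation-invariant element $4(\mathtt{1212}+\mathtt{2121})$ modulo $S$.
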